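
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A duality gap in mass transportation\\ for countable unions of measurable rectangles}


\begin{abstract}
Let $H$ be a countable union of measurable rectangles in the product of two probability spaces. We compare the least mass that a coupling of the two measures can give to $H$ with the value of the dual problem, in which one maximizes $\int f\,d\mu+\int g\,d\nu$ subject to $f(x)+g(y)\le 1_H(x,y)$ everywhere. We construct, in ZFC, two subsets of $[0,1)^3$ with the traces of Lebesgue measure, and an open set $H$, for which the first value is $1$ and the second is $0$. By adding atoms we obtain every first value $a$ and second value $b$ with $0\le b\le a\le 1$. The construction rests on a function, defined on a subset of $[0,1)$ of outer measure $1$, whose graph is null for every finite Borel measure on the square with absolutely continuous first marginal.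
\end{abstract}

\section{The question and the answer}

Let $(\mathcal X,\mathcal F,\mu)$ and $(\mathcal Y,\mathcal G,\nu)$ be probability spaces, with no topological, separability or perfectness assumption. Let $\Gamma(\mu,\nu)$ be the set of couplings, that is, of probability measures $P$ on $\mathcal F\otimes\mathcal G$ with marginals $\mu$ and $\nu$; it contains $\mu\otimes\nu$. Elements of $L_1(\mu)$ are real-valued $\mathcal F$-measurable integrable functions, not equivalence classes; likewise for $L_1(\nu)$. Let $c:\mathcal X\times\mathcal Y\to\mathbb R$ be a measurable cost with $f_1(x)+g_1(y)\le c(x,y)\le f_2(x)+g_2(y)$ for some $f_i\in L_1(\mu)$, $g_i\in L_1(\nu)$. Put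
\[
\alpha(c)=\inf_{P\in\Gamma(\mu,\nu)}\int c\,dP,\qquad
\beta(c)=\sup\Big\{\int f\,d\mu+\int g\,d\nu\Big\},
\]
where the supremum is over all \emph{admissible pairs}: $f\in L_1(\mu)$, $g\in L_1(\nu)$ with $f(x)+g(y)\le c(x,y)$ for \emph{all} $(x,y)$. Let $\alpha^*(c)$ be the supremum of $\int c\,dP$ over $\Gamma(\mu,\nu)$, and $\beta^*(c)$ the infimum of $\int f\,d\mu+\int g\,d\nu$ over $f\in L_1(\mu)$, $g\in L_1(\nu)$ with $f(x)+g(y)\ge c(x,y)$ everywhere. Integrating the inequalities against a coupling gives $\beta(c)\le\alpha(c)\le\alpha^*(c)\le\beta^*(c)$. Duality theorems say that the outer inequalities are equalities.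

We are concerned with the costs $1_H$, where
\[
H=\bigcup_{n\ge1}(A_n\times B_n),\qquad A_n\in\mathcal F,\ B_n\in\mathcal G .
\]
Then $\alpha(1_H)$ is the infimum of the mass that couplings put on $H$. For such $H$ the following is known (see \cite{Rigo}):
\begin{itemize}
\item[(i)] $\alpha^*(1_H)=\beta^*(1_H)$ always;
\item[(ii)] $\alpha(1_H)=\beta(1_H)$ if $\mu(\limsup_n A_n)=0$ or $\nu(\limsup_n B_n)=0$.
\end{itemize}
The question posed in \cite{Rigo} is whether $\alpha(1_H)=\beta(1_H)$ holds without an extra condition.

By (ii), the identity holds for each finite union $K_n=\bigcup_{i\le n}A_i\times B_i$ (take the later rectangles empty). Since $P(K_n)\uparrow P(H)$ for each $P$, and since (i) holds without restriction, one may well guess that the identity passes to the limit. The two problems, however, are not symmetric. For $\alpha^*$ the passage to the limit interchanges two suprema, which costs nothing: $\sup_P\sup_nP(K_n)=\sup_n\sup_PP(K_n)$. For $\alpha$ one would have to interchange $\inf_P$ and $\sup_n$, and on arbitrary probability spaces no compactness of $\Gamma(\mu,\nu)$ is available to justify this. In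 fact the identity fails, as badly as possible.

\begin{theorem}\label{thm:gap}
There are sets $\mathcal X,\mathcal Y\subset[0,1)^3$ of outer Lebesgue measure $1$ such that, for their Borel $\sigma$-fields $\mathcal F,\mathcal G$ and the traces $\mu,\nu$ of Lebesgue measure, the set
\[
H=\{((t,u),(t',v))\in\mathcal X\times\mathcal Y:\ t\neq t'\}\qquad(t,t'\in[0,1)^2,\ u,v\in[0,1))
\]
satisfies $\beta(1_H)=0$ and $\alpha(1_H)=1$.
\end{theorem}

This set $H$ has the required form. Let $(V_j)$ enumerate the sets $V\cap[0,1)^2$, where $V$ runs over the open boxes in $\mathbb R^2$ with rational endpoints. Two points $t\ne t'$ lie in two disjoint sets $V_j,V_k$, so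
\[
H=\bigcup_{(j,k):\,V_j\cap V_k=\emptyset}\{(t,u)\in\mathcal X:\ t\in V_j\}\times\{(t',v)\in\mathcal Y:\ t'\in V_k\}.
\]
In particular $H$ is open. If the rectangles are listed in a sequence, every finite stage $K_n$ satisfies $\alpha(1_{K_n})=\beta(1_{K_n})\le\beta(1_H)=0$ by (ii). So couplings can avoid any finite stage of the union up to arbitrarily small mass, yet every coupling gives the whole union mass $1$.

Always $0\le\beta(1_H)\le\alpha(1_H)\le1$ (use $f=g=0$ for the first inequality). There is no further restriction.

\begin{theorem}\label{thm:all}
For all $0\le b\le a\le1$ there are separable metric spaces $\mathcal X',\mathcal Y'$ with Borel probability measures $\mu',\nu'$ and an open set $H'\subset\mathcal X'\times\mathcal Y'$ (hence a countable union of measurable rectangles) such that $\beta(1_{H'})=b$ and $\alpha(1_{H'})=a$.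
\end{theorem}

\paragraph{Plan.} Write $D=(\mathcal X\times\mathcal Y)\setminus H$, so that $\alpha(1_H)=1-\sup_PP(D)$. We need a set $D$ that no coupling charges, but that looks to the dual problem as if it carried a coupling: $f+g\le0$ on $D$ must force $\int f\,d\mu+\int g\,d\nu\le0$. Section~\ref{sec:dual} shows that for the latter it is enough that $D$ meets all \emph{large} rectangles, those $A\times B$ with $\mu(A)+\nu(B)>1$. Section~\ref{sec:anti} finds sets that do so and isolates what must be done to keep couplings away from them: one needs a very nonmeasurable function, and one has to hide it inside a measurable set. Section~\ref{sec:graph} produces the function, Section~\ref{sec:proof} hides it, and Section~\ref{sec:all} adds atoms. Section~\ref{sec:rem} contains two remarks.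

\paragraph{Notation.} $m$ is Lebesgue measure on $[0,1)$, $m^k$ is Lebesgue measure on $[0,1)^k$, and $m^*$ is outer measure. A set $N\subset[0,1)$ is called null if $m^*(N)=0$. Addition and subtraction in $[0,1)$ are mod~$1$. A subset of $[0,1)^k$ has outer measure $1$ if and only if it meets every Borel set of positive measure, because it misses a Borel set exactly when it is covered by the complement of that set. For a subset $A$ of a product, $A_t$ is the section $\{u:(t,u)\in A\}$ over a point $t$ of the first factor. A cardinal is identified with the least ordinal of that cardinality.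

\section{What the dual problem sees}\label{sec:dual}

Let $H$ be any measurable set and $D$ its complement. If $A\times B\subset H$, then $f=1_A$, $g=1_B-1$ is an admissible pair for $1_H$, with value $\mu(A)+\nu(B)-1$. So if $\beta(1_H)=0$, then $D$ must meet every measurable rectangle $A\times B$ with $\mu(A)+\nu(B)>1$. This condition is also sufficient, by the following lemma, since admissible pairs for $1_H$ satisfy $f+g\le0$ on $D$.

\begin{lemma}\label{lem:rect}
Let $D\subset\mathcal X\times\mathcal Y$, where $(\mathcal X,\mathcal F,\mu)$ and $(\mathcal Y,\mathcal G,\nu)$ are probability spaces. Suppose that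
\[
A\in\mathcal F,\ B\in\mathcal G,\ \mu(A)+\nu(B)>1\quad\Longrightarrow\quad (A\times B)\cap D\ne\emptyset .
\]
If $f\in L_1(\mu)$ and $g\in L_1(\nu)$ satisfy $f(p)+g(q)\le0$ for all $(p,q)\in D$, then $\int f\,d\mu+\int g\,d\nu\le0$.
\end{lemma}

\begin{proof}
Fix $r\in\mathbb R$ and put $A=\{f>r\}$, $B=\{-g\le r\}$. A point $(p,q)\in(A\times B)\cap D$ would satisfy $f(p)>r\ge-g(q)$, contrary to $f(p)+g(q)\le0$. So $\mu(A)+\nu(B)\le1$, that is,
\[
\mu(f>r)\le\nu(-g>r)\qquad\text{and, equivalently,}\qquad \mu(f\le r)\ge\nu(-g\le r).
\]
Integrating over $r$ yields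
\[
\int f\,d\mu=\int_0^\infty\mu(f>r)\,dr-\int_{-\infty}^0\mu(f\le r)\,dr
\le\int_0^\infty\nu(-g>r)\,dr-\int_{-\infty}^0\nu(-g\le r)\,dr=-\int g\,d\nu. \qedhere
\]
\end{proof}

\section{Antidiagonals}\label{sec:anti}

A simple set meeting all large rectangles in a square is an antidiagonal.

\begin{lemma}\label{lem:fiber}
Let $s\in[0,1)$, and let $A,B\subset[0,1)$ be Borel with $m(A)+m(B)>1$. Then there is $u\in A$ with $s-u\in B$.
\end{lemma}

\begin{proof}
The map $u\mapsto s-u$ preserves $m$, so $m(A)+m(s-B)>1$ and $A\cap(s-B)\ne\emptyset$.
\end{proof}

Now use a whole family of antidiagonals. Take first $\mathcal X=\mathcal Y=[0,1)^2$ with Lebesgue measure, let $h:[0,1)\to[0,1)$ be any function, and put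
\[
D_h=\{((t,u),(t,v)):\ u+v=h(t)\}.
\]
Let $A,B\subset[0,1)^2$ be Borel with $m^2(A)+m^2(B)>1$. Then $\int (m(A_t)+m(B_t))\,dm(t)>1$, so $m(A_t)+m(B_t)>1$ for some $t$, and Lemma~\ref{lem:fiber} with $s=h(t)$ gives a point of $D_h$ in $A\times B$. \emph{No measurability of $h$ was used}, and this is the freedom we shall exploit. Moreover, such $t$ form a Borel set of positive measure, so it would be enough to have $h$ defined on a set of outer measure $1$.

If $h$ is Borel, there is no gap for the indicator of the complement of $D_h$: the map $(t,u)\mapsto(t,h(t)-u)$ preserves $m^2$, so it defines a coupling concentrated on $D_h$, and both values are $0$. If $h$ is not Borel, then $D_h$ is not Borel, and that indicator is not a measurable cost: otherwise, setting $u=0$, the graph of $h$ would be Borel, and a function with Borel graph is Borel. So two things are needed.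

\emph{A sufficiently bad $h$.} A measure $P$ on $D_h$ need not come from a map. What we shall read off from it is the joint law $\rho$ of $(t,u+v)$. This is a measure on the square, its first marginal is absolutely continuous if that of $P$ is, and it should live on the graph of $h$. So we want a function whose graph is negligible for \emph{every} such $\rho$.

\emph{A measurable $D$.} Here we use the freedom to choose nonmeasurable spaces. We thin out $\mathcal X$ and $\mathcal Y$, while still meeting all large rectangles, until over each $t$ there is at most one point $(t,u)\in\mathcal X$ and at most one $(t,v)\in\mathcal Y$, and these satisfy $u+v=h(t)$. Then within $\mathcal X\times\mathcal Y$ the condition $t=t'$ alone \emph{implies} $u+v=h(t)$. The set $D=\{t=t'\}$ is relatively closed, and the nonmeasurable function has disappeared from its description. It remains visible to every measure on $D$, through the measurable function $u+v$.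

\section{A function whose graph is null}\label{sec:graph}

\subsection{A model case}

To see the mechanism in its smallest form, assume for this subsection the continuum hypothesis, and ask only that $h$ agree with no Borel function on a non-null set; this treats the measures $\rho$ carried by the graph of a Borel function. Enumerate $[0,1)=\{x_\xi:\xi<\omega_1\}$ injectively. Each initial segment $\{x_\zeta:\zeta<\xi\}$ is countable. Let $\Phi:[0,1)\to[0,1)^{\mathbb N}$ be a Borel isomorphism (any two uncountable Polish spaces are Borel isomorphic, and $[0,1)$ is Polish). Choose $h(x_\xi)$ such that the sequence $\Phi(h(x_\xi))$ contains every $x_\zeta$ with $\zeta<\xi$. In words: \emph{$h(x)$ encodes a small set containing all predecessors of $x$.}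

Let $\varphi:[0,1)\to[0,1)$ be Borel and $K=\{x:h(x)=\varphi(x)\}$. The set
\[
W=\{(x,y):\ y=\Phi(\varphi(x))_n\text{ for some }n\}
\]
is Borel with countable sections $W_x$, so $m^2(W)=0$. Fix $y=x_\eta$. If $x\in K$ and $x\notin\{x_\zeta:\zeta\le\eta\}$, then $y$ is a predecessor of $x$, hence occurs in the sequence $\Phi(h(x))=\Phi(\varphi(x))$, and $(x,y)\in W$. So $\{x:(x,y)\in W\}$ contains all of $K$ except countably many points and has measure at least $m^*(K)$. This holds for every $y$. By Tonelli, $0=m^2(W)\ge m^*(K)$.

Three changes lead to the general case. Without the continuum hypothesis we replace $[0,1)$ by a set $S$ whose initial segments are null; we encode null sets rather than countable ones; and we replace the graph of $\varphi$ by a measure $\rho$.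

\subsection{The two ingredients}

\begin{lemma}\label{lem:S}
Let $\kappa$ be the least cardinality of a non-null subset of $[0,1)$. There is a set $S=\{x_\xi:\xi<\kappa\}\subset[0,1)$, enumerated injectively, with $m^*(S)=1$, such that $\{x_\zeta:\zeta\le\eta\}$ is null for every $\eta<\kappa$.
\end{lemma}

\begin{proof}
Countable sets are null, so $\kappa$ is uncountable. Let $S_0$ be non-null with $|S_0|=\kappa$, let $Q=\mathbb Q\cap[0,1)$ and $S=S_0+Q$. Then $|S|=\kappa$; enumerate it injectively by the ordinals below $\kappa$. For $\eta<\kappa$ the set $\{x_\zeta:\zeta\le\eta\}$ has cardinality less than $\kappa$, so it is null by the definition of $\kappa$.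

It remains to show $m^*(S)=1$. Let $\hat S\supset S$ be Borel with $m(\hat S)=m^*(S)$, and put $E=\bigcap_{q\in Q}(\hat S+q)$. Since $S+q=S$ for $q\in Q$, we have $S\subset E\subset\hat S$, so $m(E)=m^*(S)\ge m^*(S_0)>0$, and $E+q=E$ for $q\in Q$. Let $\varepsilon>0$. By Lebesgue's density theorem there are $N$ and a half-open arc $I$ of length $1/N$ with $m(E\cap I)>(1-\varepsilon)/N$. The translates $I+k/N$, $0\le k<N$, partition $[0,1)$, and by invariance $E$ has the same measure in each of them. So $m(E)>1-\varepsilon$, and thus $m(E)=1$.
\end{proof}

\begin{lemma}\label{lem:U}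
There is a Borel set $U\subset[0,1)\times[0,1)$ such that every section $U_s=\{x:(s,x)\in U\}$ is null and every null set $N\subset[0,1)$ is contained in some $U_s$.
\end{lemma}

\begin{proof}
Let $(J_k)_{k\in\mathbb N}$ enumerate the bounded nonempty open intervals of $\mathbb R$ with rational endpoints, write $|J_k|$ for the length of $J_k$, let $\Phi:[0,1)\to\mathbb N^{\mathbb N}$ be a Borel isomorphism, and put
\[
U=\Big\{(s,x):\ \sum_n|J_{\Phi(s)_n}|<\infty\ \text{ and }\ x\in J_{\Phi(s)_n}\text{ for infinitely many }n\Big\}.
\]
Each $s\mapsto\Phi(s)_n$ is Borel with countable range, so $U$ is Borel. The section $U_s$ is empty if the sum diverges, and null by the Borel--Cantelli lemma if it converges. Given a null set $N$, cover it for each $j\ge1$ by a nonempty countable family of intervals $J_k$ of total length at most $2^{-j}$, and list the members of all these families in one sequence, an interval being listed once for each family it belongs to. The total length of the sequence is at most $1$, and each point of $N$ lies in infinitely many terms, at least one for each $j$. If $s$ is the point for which $\Phi(s)$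 is the corresponding sequence of indices, then $N\subset U_s$.
\end{proof}

\subsection{The function}

\begin{proposition}\label{prop:graph}
There are a set $S\subset[0,1)$ with $m^*(S)=1$ and a function $h:S\to[0,1)$ with the following property. For every finite Borel measure $\rho$ on $[0,1)^2$ whose first marginal is absolutely continuous with respect to $m$, the graph $\{(x,h(x)):x\in S\}$ is contained in a Borel set $G$ with $\rho(G)=0$.
\end{proposition}

\begin{proof}
Take $S=\{x_\xi:\xi<\kappa\}$ from Lemma~\ref{lem:S} and $U$ from Lemma~\ref{lem:U}. For each $\xi<\kappa$ the set $\{x_\zeta:\zeta<\xi\}$ is null, so we can choose $h(x_\xi)\in[0,1)$ with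
\begin{equation}\label{eq:code}
\{x_\zeta:\zeta<\xi\}\subset U_{h(x_\xi)} .
\end{equation}

Let $\rho$ be as in the statement. Among the Borel sets containing the graph, let $G$ have minimal $\rho$-measure (intersect a minimizing sequence). Suppose that $\rho(G)>0$.

Fix $\eta<\kappa$, let $Z_\eta\supset\{x_\zeta:\zeta\le\eta\}$ be a Borel null set, and put
\[
E_\eta=\{(x,s):\ x\in Z_\eta\ \text{ or }\ x_\eta\in U_s\},
\]
a Borel set. It contains every point $(x_\xi,h(x_\xi))$ of the graph: if $\xi\le\eta$, then $x_\xi\in Z_\eta$; if $\xi>\eta$, then $x_\eta\in U_{h(x_\xi)}$ by \eqref{eq:code}. So $G\cap E_\eta$ is again a Borel set containing the graph, and minimality gives $\rho(G\setminus E_\eta)=0$. Also $\rho(Z_\eta\times[0,1))=0$ because the first marginal of $\rho$ is absolutely continuous. Hence $x_\eta\in U_s$ for $\rho$-almost every $(x,s)\in G$. In terms of $\lambda(B)=\rho(G\cap([0,1)\times B))$, a finite Borel measure on $[0,1)$ of total mass $\rho(G)>0$, this says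
\[
\lambda\{s:\ x_\eta\in U_s\}=\lambda([0,1))>0\qquad\text{for every }\eta<\kappa .
\]
On the other hand, by Fubini,
\[
\int\lambda\{s:x\in U_s\}\,dm(x)=\int m(U_s)\,d\lambda(s)=0,
\]
so $\lambda\{s:x\in U_s\}=0$ for $m$-almost every $x$. Therefore $S=\{x_\eta:\eta<\kappa\}$ is null, contradicting $m^*(S)=1$.
\end{proof}

Absolute continuity was used for one purpose: that $\rho$ does not see the initial segments. Some such condition is needed, since a point mass at $(x,h(x))$ charges the graph.

\section{Thinning, and the proof of Theorem~\ref{thm:gap}}\label{sec:proof}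

Fix $S$ and $h$ as constructed in the proof of Proposition~\ref{prop:graph}. We now choose the points of $\mathcal X$ and $\mathcal Y$ one pair at a time, one for each pair of large Borel sets that has to be met. There are $2^{\aleph_0}$ such pairs of sets, and the base points $t$ must be distinct. The set $S$ has cardinality $\kappa$, and since we do not assume $\kappa=2^{\aleph_0}$, it may be too small to supply $2^{\aleph_0}$ distinct base points. We therefore take $t=(w,y)$ with $w\in S$ and a free coordinate $y$, and let the antidiagonal depend on $w$ only.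

\begin{proposition}\label{prop:XY}
There are points $t_\tau=(w_\tau,y_\tau)\in[0,1)^2$ and $u_\tau,v_\tau\in[0,1)$, for $\tau<2^{\aleph_0}$, such that, with $p_\tau=(t_\tau,u_\tau)$ and $q_\tau=(t_\tau,v_\tau)$, the following hold.
\begin{itemize}
\item[(1)] If $A,B\subset[0,1)^3$ are Borel and $m^3(A)+m^3(B)>1$, then $p_\tau\in A$ and $q_\tau\in B$ for some $\tau$.
\item[(2)] The $t_\tau$ are pairwise distinct (the $w_\tau$ need not be).
\item[(3)] $w_\tau\in S$ and $u_\tau+v_\tau=h(w_\tau)$ for every $\tau$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $(A_\tau,B_\tau)_{\tau<2^{\aleph_0}}$ enumerate all pairs of Borel subsets of $[0,1)^3$ with $m^3(A_\tau)+m^3(B_\tau)>1$; there are $2^{\aleph_0}$ of them. Let $\tau<2^{\aleph_0}$ and suppose that $t_{\sigma},u_{\sigma},v_{\sigma}$ have been chosen for $\sigma<\tau$. Regard $[0,1)^3$ as $[0,1)^2\times[0,1)$ and put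
\[
T=\{t\in[0,1)^2:\ m((A_\tau)_t)+m((B_\tau)_t)>1\}.
\]
By Fubini's theorem $T$ is Borel and $\int\big(m((A_\tau)_t)+m((B_\tau)_t)\big)\,dm^2(t)>1$, so $m^2(T)>0$. Again by Fubini, the set of $x\in[0,1)$ with $m(T_x)>0$ is Borel of positive measure. Since $m^*(S)=1$, it contains a point $w_\tau\in S$. The section $T_{w_\tau}$ is a Borel set of positive measure, hence an uncountable Borel set, and so it has cardinality $2^{\aleph_0}$. Fewer than $2^{\aleph_0}$ base points $t_\sigma$ have been used, so there is $y_\tau\in T_{w_\tau}$ for which $t_\tau=(w_\tau,y_\tau)$ is new. Since $t_\tau\in T$, Lemma~\ref{lem:fiber} with $s=h(w_\tau)$ gives $u_\tau\in(A_\tau)_{t_\tau}$ with $v_\tau:=h(w_\tau)-u_\tau\in(B_\tau)_{t_\tau}$. Then $p_\tau\in A_\tau$ and $q_\tau\in B_\tau$. This completes the recursion, and all three properties hold.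
\end{proof}

Put $\mathcal X=\{p_\tau:\tau<2^{\aleph_0}\}$ and $\mathcal Y=\{q_\tau:\tau<2^{\aleph_0}\}$. By (1) with $B=[0,1)^3$, the set $\mathcal X$ meets every Borel set of positive measure, so it has outer measure $1$; by (1) with $A=[0,1)^3$, so does $\mathcal Y$. Hence the traces
\[
\mu(A\cap\mathcal X)=m^3(A),\qquad \nu(B\cap\mathcal Y)=m^3(B)\qquad(A,B\subset[0,1)^3\text{ Borel})
\]
are well-defined probability measures on the Borel $\sigma$-fields $\mathcal F$ of $\mathcal X$ and $\mathcal G$ of $\mathcal Y$. Indeed, if $A\cap\mathcal X=A'\cap\mathcal X$, then the Borel set $A\,\triangle\,A'$ misses $\mathcal X$, so it has measure $0$; and if $A\cap\mathcal X$ and $A'\cap\mathcal X$ are disjoint, then $A\cap A'$ has measure $0$ for the same reason, which gives countable additivity. The same applies to $\nu$. With $H$ as in Theorem~\ref{thm:gap}, the complement $D=(\mathcal X\times\mathcal Y)\setminus H$ consists of the pairs $(p_\sigma,q_\tau)$ with $t_\sigma=t_\tau$, so by (2)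
\begin{equation}\label{eq:D}
D=\{(p_\tau,q_\tau):\ \tau<2^{\aleph_0}\}.
\end{equation}

\begin{proposition}\label{prop:two}
The set $D$ belongs to $\mathcal F\otimes\mathcal G$ and has the following properties.
\begin{itemize}
\item[(a)] If $f\in L_1(\mu)$, $g\in L_1(\nu)$ and $f(p)+g(q)\le0$ for all $(p,q)\in D$, then $\int f\,d\mu+\int g\,d\nu\le0$.
\item[(b)] If $P$ is a finite measure on $\mathcal F\otimes\mathcal G$ whose first marginal is absolutely continuous with respect to $\mu$, then $P(D)=0$.
\end{itemize}
\end{proposition}

\begin{proof}
The set $D$ is measurable because $H$ is a countable union of measurable rectangles.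

(a) Elements of $\mathcal F$ and $\mathcal G$ have the form $A\cap\mathcal X$ and $B\cap\mathcal Y$ with $A,B\subset[0,1)^3$ Borel. If $\mu(A\cap\mathcal X)+\nu(B\cap\mathcal Y)>1$, then $m^3(A)+m^3(B)>1$, and by (1) and \eqref{eq:D} some $(p_\tau,q_\tau)\in D$ lies in $A\times B$. So Lemma~\ref{lem:rect} applies.

(b) For $p=((x,y),u)\in\mathcal X$ and $q=((x',y'),v)\in\mathcal Y$ put $\Psi(p,q)=(x,u+v)\in[0,1)^2$. The map $\Psi$ is $\mathcal F\otimes\mathcal G$-measurable, since the coordinates are measurable and addition mod~$1$ is Borel. Let $\rho$ be the image of $P$ under $\Psi$. If $Z\subset[0,1)$ is a Borel null set, then $\mu\{p:x(p)\in Z\}=m^3(Z\times[0,1)^2)=0$, where $x(p)$ is the first coordinate of $p$. Hence $\rho(Z\times[0,1))=P\{(p,q):x(p)\in Z\}=0$. So the first marginal of $\rho$ is absolutely continuous, and Proposition~\ref{prop:graph} gives a Borel set $G$ containing the graph of $h$ with $\rho(G)=0$. By \eqref{eq:D} and (3), $\Psi$ maps $D$ into the graph of $h$. Therefore $P(D)\le P(\Psi^{-1}(G))=\rho(G)=0$.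
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
If $(f,g)$ is admissible for $1_H$, then $f+g\le0$ on $D$, so $\int f\,d\mu+\int g\,d\nu\le0$ by Proposition~\ref{prop:two}(a). Since $f=g=0$ is admissible, $\beta(1_H)=0$. Every $P\in\Gamma(\mu,\nu)$ has first marginal $\mu$, so $P(D)=0$ and $P(H)=1$ by Proposition~\ref{prop:two}(b). As $\mu\otimes\nu\in\Gamma(\mu,\nu)$, the infimum is over a nonempty set, and $\alpha(1_H)=1$.
\end{proof}

\begin{remark}
If $\kappa=2^{\aleph_0}$, for instance under the continuum hypothesis, the coordinate $y$ can be omitted, giving an example in $[0,1)^2$. The set $T$ is then a Borel subset of $[0,1)$ of positive measure; $T\cap S$ is not null because $m^*(S)=1$, so $|T\cap S|\ge\kappa=2^{\aleph_0}$ and an unused base point is available.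
\end{remark}

\section{All pairs of values}\label{sec:all}

Theorem~\ref{thm:gap} has the extreme values $(\beta,\alpha)=(0,1)$. A pair of atoms whose product lies in $H'$ contributes equally to both values, and a pair of atoms that may be matched outside $H'$ contributes to neither. Mixing the three gives the general pair.

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Take $\mathcal X,\mathcal Y,\mu,\nu,D$ from Section~\ref{sec:proof}. Let $\mathcal X'=\mathcal X\sqcup\{p,q\}$ and $\mathcal Y'=\mathcal Y\sqcup\{p',q'\}$ with $p,q,p',q'$ isolated points, and put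
\[
\mu'=(a-b)\mu+b\,\delta_p+(1-a)\,\delta_q,\qquad
\nu'=(a-b)\nu+b\,\delta_{p'}+(1-a)\,\delta_{q'},
\]
\[
H'=(\mathcal X'\times\mathcal Y')\setminus\big(D\cup\{(q,q')\}\big).
\]
With any metrics inducing the disjoint-union topologies, these are separable metric spaces with Borel probability measures. Since $H$ is open, $D$ is closed in $\mathcal X\times\mathcal Y$, which is clopen in $\mathcal X'\times\mathcal Y'$; and $\{(q,q')\}$ is closed. So $H'$ is open, and by second countability it is a countable union of open rectangles.

\emph{The value $\alpha(1_{H'})$.} Let $P\in\Gamma(\mu',\nu')$. The restriction of $P$ to $\mathcal X\times\mathcal Y$ has first marginal at most $(a-b)\mu$, so $P(D)=0$ by Proposition~\ref{prop:two}(b). Also $P\{(q,q')\}\le\mu'\{q\}=1-a$. Hence $P(H')\ge a$. The measure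
\[
P=(a-b)\,\mu\otimes\nu+b\,\delta_{(p,p')}+(1-a)\,\delta_{(q,q')}
\]
belongs to $\Gamma(\mu',\nu')$ and has $P(H')=1-P(D)-P\{(q,q')\}=a$. So $\alpha(1_{H'})=a$.

\emph{The value $\beta(1_{H'})$.} Since $\{p\}\times\mathcal Y'\subset H'$, the pair $f=1_{\{p\}}$, $g=0$ is admissible, and $\beta(1_{H'})\ge b$. Conversely, let $(f,g)$ be admissible. Then $f(p)+g(p')\le1$, and $f(q)+g(q')\le0$ because $(q,q')\notin H'$. If $a>b$, the restrictions of $f$ to $\mathcal X$ and of $g$ to $\mathcal Y$ lie in $L_1(\mu)$ and $L_1(\nu)$, and $f+g\le0$ on $D$, so $\int_{\mathcal X}f\,d\mu+\int_{\mathcal Y}g\,d\nu\le0$ by Proposition~\ref{prop:two}(a). Adding with the weights $a-b$, $b$, $1-a$ (the first term is absent if $a=b$),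
\[
\int f\,d\mu'+\int g\,d\nu'\le(a-b)\cdot0+b\cdot1+(1-a)\cdot0=b .
\]
So $\beta(1_{H'})=b$.
\end{proof}

\section{Two remarks on the gap}\label{sec:rem}

\begin{remark}
Proposition~\ref{prop:two}(b) says more than $\alpha(1_H)=1$: the set $D$ is null for every finite measure whose first marginal is absolutely continuous with respect to $\mu$, whatever its second marginal. No dual pair detects this, because admissibility is required at \emph{every} point. If $f+g\le1_H$ were required only $P$-almost surely for each $P\in\Gamma(\mu,\nu)$, then $f=1$, $g=0$ would be allowed in Theorem~\ref{thm:gap} and the gap would disappear.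
\end{remark}

\begin{remark}
A probability measure $\mu$ on $(\mathcal X,\mathcal F)$ is \emph{perfect} if for every $\mathcal F$-measurable $f:\mathcal X\to\mathbb R$ there is a Borel set $B\subset f(\mathcal X)$ with $\mu(f\in B)=1$. By the theorem of Ramachandran and Rüschendorf \cite{RR}, duality holds as soon as one of $\mu,\nu$ is perfect. So in Theorem~\ref{thm:gap}, and in Theorem~\ref{thm:all} whenever $b<a$, both measures are necessarily non-perfect. The examples show that countably generated $\sigma$-fields, separable metrizability of both spaces and openness of $H$ cannot replace perfectness.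
\end{remark}

\begin{thebibliography}{9}

\bibitem{RR}
D.~Ramachandran and L.~Rüschendorf,
\emph{A general duality theorem for marginal problems},
Probab. Theory Related Fields \textbf{101} (1995).

\bibitem{Rigo}
Pietro Rigo,
\emph{A note on duality theorems in mass transportation},
arXiv:1907.07059 (2019).

\end{thebibliography}

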